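# Area minimizing discs in asymptotic cones under a quadratic Dehn function

## 1. Ultralimits, asymptotic cones, ultracompletions

**Definition 1 (limits along an ultrafilter).** A *non-principal ultrafilter* on $\mathbb N$ is a family $\omega$ of subsets of $\mathbb N$ that is closed under supersets and finite intersections, contains exactly one of $N$ and $\mathbb N\setminus N$ for every $N\subset\mathbb N$, and contains no finite set. A property holds *for $\omega$-almost all $n$* ("$\omega$-a.a. $n$") if it holds for all $n$ in some set belonging to $\omega$. A sequence $(a_n)$ in a compact metric space has exactly one limit $a=\lim_\omega a_n$, that is, a point such that each neighborhood of $a$ contains $a_n$ for $\omega$-a.a. $n$. The same holds for real sequences that are bounded for $\omega$-a.a. $n$. We write $\lim_\omega m(n)=\infty$ if for every $m$ we have $m(n)\ge m$ for $\omega$-a.a. $n$.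

*Example.* For $a_n=(-1)^n$ the limit is $1$ if the even numbers belong to $\omega$ and $-1$ otherwise. If $a_n\to a$ in the usual sense, then $\lim_\omega a_n=a$.

We fix an arbitrary non-principal ultrafilter $\omega$. It is not closed under countable intersections: the sets $\{n\ge m\}$ all belong to $\omega$, but their intersection is empty. Two diagonal choices make up for this.

**Lemma 1 (diagonal choices).** (a) Let $N_m\in\omega$ with $N_m\subset\{n\ge m\}$ for $m=1,2,\dots$. Put $m(n)=\max\{m:n\in N_m\}$, and $m(n)=0$ if there is no such $m$. Then $n\in N_{m(n)}$ whenever $m(n)\ge1$, and $\lim_\omega m(n)=\infty$.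

(b) Let $(a^i_n)_n$, $i=1,2,\dots$, be real sequences with $\lim_\omega a^i_n=0$ for each $i$. Then there are $n_1<n_2<\dots$ with $\lim_{j\to\infty}a^i_{n_j}=0$ for every $i$.

*Proof.* (a) The maximum exists because $n\in N_m$ forces $m\le n$. If $n\in N_m$, then $m(n)\ge m$, so $\{m(n)\ge m\}\supset N_m$ belongs to $\omega$. (b) The set of $n$ with $|a_n^i|\le\frac1j$ for all $i\le j$ is a finite intersection of members of $\omega$. So it belongs to $\omega$ and is infinite, and we can pick $n_j>n_{j-1}$ in it. $\square$

**Definition 2 (ultralimit).** Let $(X_n,d_n,p_n)$ be complete pointed metric spaces. Then $\lim_\omega(X_n,d_n,p_n)$ is the set of classes $[(x_n)]$ of sequences $x_n\in X_n$ with $d_n(x_n,p_n)$ bounded for $\omega$-a.a. $n$. The distance is $d([(x_n)],[(x_n')])=\lim_\omega d_n(x_n,x'_n)$, and two sequences give the same class if this limit is $0$.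

The ultralimit is complete. It suffices to treat a sequence $y^k=[(x^k_n)_n]$ with $d(y^k,y^{k+1})<2^{-k}$. Put $N_m=\{n\ge m: d_n(x_n^k,x_n^{k+1})<2^{-k}\text{ for all }k<m\}\in\omega$, and take $m(n)$ from Lemma 1(a). Let $y=[(x_n^{m(n)})_n]$, with $p_n$ in place of $x_n^{m(n)}$ if $m(n)=0$. Whenever $m(n)\ge k$ we have $d_n(x_n^{m(n)},x_n^k)\le2^{1-k}$. So $y$ is defined and $d(y,y^k)\le2^{1-k}$.

*Example.* Let $X$ be proper (closed balls are compact) and $X_n=X$, $p_n=p$. Every bounded sequence has an $\omega$-limit in $X$, and $[(x_n)]\mapsto\lim_\omega x_n$ is an isometry onto $X$. The ultralimit of the constant sequence $X$ is $X$ itself.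

**Definition 3 (asymptotic cone).** An *asymptotic cone* of a complete metric space $(X,d)$ is an ultralimit $X_\omega=\lim_\omega(X,r_n^{-1}d,p_n)$ with scales $r_n\to\infty$ and basepoints $p_n\in X$.

*Example (normed plane).* Let $X=(\mathbb R^2,\|\cdot\|)$. The map $w\mapsto r_n^{-1}(w-p_n)$ is an isometry from $(X,r_n^{-1}d,p_n)$ onto $(X,d,0)$, and $X$ is proper. So every asymptotic cone of $X$ is isometric to $X$.

*Example (the cone of a proper space need not be proper).* Let $T$ be the $3$-regular tree with edges of length $1$ and root $o$, and let $p_n=o$. There are $3\cdot2^{j-1}$ vertices at depth $j$. Put $j_n=\lfloor\sqrt{r_n}\rfloor$, and below each vertex of depth $j_n$ choose a vertex of depth $\lfloor r_n\rfloor$ (for $n$ so large that $r_n\ge1$). Two of the chosen vertices have distance between $2(\lfloor r_n\rfloor-j_n)$ and $2\lfloor r_n\rfloor$. Divided by $r_n$, this tends to $2$. The number of chosen vertices tends to $\infty$. So, taking the $i$-th chosen vertex for all large $n$, we get points $y_1,y_2,\dots\in T_\omega$ at distance $1$ from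 the basepoint and at mutual distance $2$.

**Definition 4 (ultracompletion).** Let $Y$ be a complete metric space and $y_0\in Y$. Its *ultracompletion* is $\hat Y=\lim_\omega(Y,d,y_0)$, with distance $\hat d$. We regard $Y$ as a subset of $\hat Y$ through constant sequences.

*Example.* If $Y$ is proper, then $\hat Y=Y$. If $Y=\mathbb N$ with all nonzero distances equal to $1$, then $[(k)_k]\in\hat Y$ has distance $1$ from every point of $Y$: the ultracompletion is larger.

## 2. Sobolev discs in a metric space and their area

Let $D\subset\mathbb R^2$ be the open unit disc and $Y$ a complete metric space.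

**Definition 5 (Sobolev maps in the sense of Reshetnyak).** A measurable map $u\colon D\to Y$ with essentially separable image belongs to $L^2(D,Y)$ if $d(y_0,u(\cdot))\in L^2(D)$ for some (equivalently every) $y_0\in Y$. It belongs to $W^{1,2}(D,Y)$ if moreover there is $g\in L^2(D)$ such that for every $y\in Y$ the function $u_y:=d(y,u(\cdot))$ lies in $W^{1,2}(D)$ and $|\nabla u_y|\le g$ a.e. We call such $g$ *admissible*.

*Example.* A Lipschitz map $v\colon\overline D\to Y$ restricts to an element of $W^{1,2}(D,Y)$: each $v_y$ is Lipschitz with the constant of $v$, and this constant is admissible.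

**Definition 6 (trace).** For $u\in W^{1,2}(D,Y)$ and a.e. $v\in S^1$ the map $t\mapsto u(tv)$ has an absolutely continuous representative on $[\frac12,1)$. Its limit as $t\to1$ is $\operatorname{tr}(u)(v)$. This gives $\operatorname{tr}(u)\in L^2(S^1,Y)$.

*Example.* If $u$ extends continuously to $\overline D$, then $\operatorname{tr}(u)=u|_{S^1}$.

**Definition 7 (approximate metric derivative).** For $u\in W^{1,2}(D,Y)$ and a.e. $z\in D$ there is a unique seminorm $\operatorname{ap\,md}u_z$ on $\mathbb R^2$ with
$$\operatorname{ap}\lim_{y\to z}\frac{d(u(y),u(z))-\operatorname{ap\,md}u_z(y-z)}{|y-z|}=0 .$$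
Here $\operatorname{ap}\lim_{y\to z} f(y)=0$ means that $\{|f|>\epsilon\}$ has density $0$ at $z$ for every $\epsilon>0$. (Existence and uniqueness a.e. are textbook facts that we use.)

*Example.* For a smooth map $u$ into a normed plane $(\mathbb R^2,\|\cdot\|)$, $\operatorname{ap\,md}u_z(w)=\|Du_zw\|$.

**Definition 8 (Jacobian, area, energy).** For a seminorm $s$ on $\mathbb R^2$ put $\mathbf J(s)=\pi/\mathcal L^2(\{s\le1\})$ if $s$ is a norm and $\mathbf J(s)=0$ otherwise, and put $|s|=\max_{|w|=1}s(w)$. For $u\in W^{1,2}(D,Y)$ put $g_u(z)=|\operatorname{ap\,md}u_z|$ and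
$$\operatorname{Area}(u)=\int_D\mathbf J(\operatorname{ap\,md}u_z)\,dz,\qquad E(u)=\int_Dg_u^2 .$$

*Example.* $\mathbf J(|\cdot|)=1$. For the sup norm, whose unit ball is a square of area $4$, $\mathbf J(|\cdot|_\infty)=\pi/4$. For $s(w)=|w_1|$, $\mathbf J(s)=0$.

If $s$ is not a norm, $\{s\le1\}$ contains a strip and has infinite area. So $\mathbf J(s)=\pi/\mathcal L^2(\{s\le1\})$ always, with $\pi/\infty=0$. Hence $\mathbf J$ is monotone in $s$. Moreover
$$\mathbf J(s)\le|s|^2,\qquad\mathbf J(s\circ A)=|\det A|\,\mathbf J(s)\quad\text{for every }2\times2\text{ matrix }A. \tag{1}$$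
The first holds because $\{s\le1\}\supset\overline B(0,1/|s|)$ if $s\ne0$. The second holds because $\{s\circ A\le1\}=A^{-1}\{s\le1\}$ if $A$ is invertible, while both sides are $0$ if $A$ is singular. For an injective Lipschitz map $v\colon\overline D\to Y$, $\operatorname{Area}(v)$ is the Hausdorff $2$-measure of $v(\overline D)$.

**Definition 9 (spanning a Jordan curve).** Let $\Gamma\subset Y$ be a rectifiable Jordan curve. A *weakly monotone parametrization* of $\Gamma$ is a uniform limit of homeomorphisms $S^1\to\Gamma$. Let $\Lambda(\Gamma,Y)$ be the set of $u\in W^{1,2}(D,Y)$ whose trace has a representative that is a weakly monotone parametrization of $\Gamma$. The curve $\Gamma$ *bounds an area minimizing disc* if some $u\in\Lambda(\Gamma,Y)$ satisfies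
$$\operatorname{Area}(u)=\inf\{\operatorname{Area}(u'):u'\in\Lambda(\Gamma,Y)\}<\infty .$$

*Example.* On $\Gamma=S^1$ let $\theta(t)=0$ for $0\le t\le\pi$ and $\theta(t)=2(t-\pi)$ for $\pi\le t\le2\pi$. The map $e^{it}\mapsto e^{i\theta(t)}$ collapses a half circle. It is weakly monotone, as the limit of the homeomorphisms $e^{it}\mapsto e^{i((1-\epsilon)\theta(t)+\epsilon t)}$. The inclusion $D\subset\mathbb R^2$ belongs to $\Lambda(S^1,\mathbb R^2)$.

## 3. Dehn functions, Wenger's theorem, and the constant $\frac1{4\pi}$

**Definition 10 (Lipschitz Dehn function).** For a Lipschitz curve $c\colon S^1\to X$ in a complete metric space,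
$$\operatorname{Fill\,Area}^{\operatorname{Lip}}(c)=\inf\{\operatorname{Area}(v):v\colon\overline D\to X\text{ Lipschitz},\ v|_{S^1}=c\},$$
and $\delta_X^{\operatorname{Lip}}(r)=\sup\{\operatorname{Fill\,Area}^{\operatorname{Lip}}(c):c\text{ Lipschitz},\ \ell(c)\le r\}$ for $r\ge0$, where $\ell$ is length.

*Example.* In $\mathbb R^2$ a circle of radius $R$ has length $r=2\pi R$. A continuous filling must cover the disc it bounds (otherwise one obtains a retraction of the disc onto its boundary). So its area is at least $\pi R^2=r^2/4\pi$, and the disc itself attains this. Hence $\delta_{\mathbb R^2}^{\operatorname{Lip}}(r)\ge r^2/4\pi$. Section 13 proves the reverse inequality, so $\frac1{4\pi}$ is the constant of the Euclidean plane.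

The starting point is a theorem of Stefan Wenger, "Spaces with almost Euclidean Dehn function", arXiv:1707.01398 (2017). Let $X$ be a proper, geodesic metric space with
$$\limsup_{r\to\infty}\frac{\delta_X^{\operatorname{Lip}}(r)}{r^2}\le\frac1{4\pi},$$
and let $X_\omega$ be an asymptotic cone of $X$. Then every rectifiable Jordan curve in $X_\omega$ bounds an area minimizing disc, which moreover can be chosen to be parametrized conformally.

We ask: does existence survive if $\frac1{4\pi}$ is replaced by some larger constant $C$? That is, is there $C>\frac1{4\pi}$ such that $\limsup_{r\to\infty}\delta_X^{\operatorname{Lip}}(r)/r^2\le C$ still forces every rectifiable Jordan curve in every asymptotic cone of a proper geodesic $X$ to bound an area minimizing disc? The answer is yes, for every finite $C$. Recall that a *length space* is a metric space in which distance is the infimum of the lengths of connecting curves.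

**Theorem 1.** Let $X$ be a complete length space with $\limsup_{r\to\infty}\delta^{\operatorname{Lip}}_X(r)/r^2\le C<\infty$ and let $X_\omega$ be any asymptotic cone. Then every rectifiable Jordan curve $\Gamma\subset X_\omega$ bounds an area minimizing disc, of area at most $C\,\ell(\Gamma)^2$.

**Theorem 2.** Let $Y=\lim_\omega(X_n,d_n,p_n)$ be an ultralimit of arbitrary complete pointed metric spaces and $\Gamma\subset Y$ a rectifiable Jordan curve with $\Lambda(\Gamma,Y)\ne\emptyset$. Then $\Gamma$ bounds an area minimizing disc $u$ in $Y$. It can be chosen so that for a.e. $z$ either $s_z:=\operatorname{ap\,md}u_z=0$ or $s_z$ is a norm with $\max_{|w|=1}s_z\le\sqrt2\min_{|w|=1}s_z$. Moreover $s_z$ is a multiple of the Euclidean norm at a.e. $z$ where $s_z$ comes from an inner product.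

**Theorem 3.** For every $C>\frac1{4\pi}$ there is a proper geodesic $X$ with $\delta_X^{\operatorname{Lip}}(r)\le Cr^2$ for all $r$, in all of whose asymptotic cones no rectifiable Jordan curve bounds an area minimizing disc $u$ that is conformal (that is, with $\operatorname{ap\,md}u_z=\lambda(z)|\cdot|$ a.e.). Also, $\sqrt2$ in Theorem 2 is optimal.

So existence holds for all $C<\infty$, while $\frac1{4\pi}$ is the exact threshold for the conformal addendum.

## 4. Points, trees and normed planes

If $X$ is bounded, every asymptotic cone is a point, there are no Jordan curves, and there is nothing to prove.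

If $X$ is the tree $T$ of Section 1, the cone is not proper, but there are again no Jordan curves. Indeed, four points of a tree satisfy $d(a,b)+d(a',b')\le\max\{d(a,a')+d(b,b'),\,d(a,b')+d(b,a')\}$, and this passes to ultralimits. The cone is also geodesic (ultralimits of geodesics), and a geodesic space with this four-point property is a real tree, which contains no Jordan curve. So a cone can be non-proper, but here this does no harm.

If $X=(\mathbb R^2,\|\cdot\|)$, the cone is $X$ itself, which is proper. Closed bounded sets are compact, and the usual compactness argument for minimizing sequences has a chance; Section 11 contains it, since $\hat Y=Y$ for proper $Y$. What already fails here is conformality. A map with $\|Du_zw\|=\lambda(z)|w|$ and $\lambda(z)>0$ exhibits $\|\cdot\|$ as a Euclidean norm in the coordinates $Du_z$, so for a norm that does not come from an inner product there is no such map. This suggests that existence and conformality behave differently as the constant grows.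

## 5. Cans glued along a circle: the direct method loses its limit

The approach one tries first is the direct method. Take $u_k\in\Lambda(\Gamma,Y)$ with areas tending to the infimum. Reparametrize so that the energies stay bounded and the boundary curves are equicontinuous (Sections 8 and 9 do this in any complete $Y$). Then pass to a convergent subsequence. In a proper space this is possible. The following example shows that in a complete space the last step can fail even for uniformly Lipschitz maps.

For $k\ge1$ let $C_k=(S^1\times[0,\frac1k])\cup(\overline D\times\{\frac1k\})\subset\mathbb R^3$, a can without bottom, with its intrinsic metric. Glue all $C_k$ along their bottom circles $S^1\times\{0\}$ to one circle $\Gamma$, and give the result $Y$ the length metric $d$.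

Vertical projection $P\colon Y\to\overline D$ is $1$-Lipschitz, so $d(\theta,\theta')\ge|\theta-\theta'|$ on $\Gamma$. A path up the side of $C_k$, along a chord of its top and down again has length $|\theta-\theta'|+2/k$. Hence $d$ is the chordal metric on $\Gamma$, and $\Gamma$ is a Jordan curve of length $2\pi$.

The space $Y$ is complete. If infinitely many terms of a Cauchy sequence lie in one can, we use that this can is compact. Otherwise, after passing to a subsequence, the terms lie in distinct cans. A path between different cans meets $\Gamma$, so $d(x_i,x_j)\ge d(x_i,\Gamma)+d(x_j,\Gamma)$. Thus $d(x_i,\Gamma)\to0$ and, $\Gamma$ being compact, a subsequence converges.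

Define $u_k\colon\overline D\to C_k$ by $u_k(z)=(2z,\frac1k)$ for $|z|\le\frac12$ and $u_k(z)=(z/|z|,\frac2k(1-|z|))$ for $\frac12\le|z|\le1$. On the inner disc it scales by $2$. On the annulus the angular factor is $1/|z|\le2$ and the radial factor is $2/k\le2$. So $u_k$ is $2$-Lipschitz, $E(u_k)\le4\pi$, $u_k$ is the identity on $S^1$, and $\operatorname{Area}(u_k)=\pi+\frac{2\pi}k$. But if $k\ne l$ and $|z|\le\frac14$, a path from $u_k(z)$ to $u_l(z)$ must leave one top and reach another, so $d(u_k(z),u_l(z))\ge2(1-2|z|)\ge1$. No subsequence converges in $L^2$ or in measure. This is the point at which the direct method stops.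

In the ultracompletion there is a limit, $\hat u(z)=[(u_k(z))_k]$. For $|z|\ge\frac12$ the point $u_k(z)$ is within $\frac1k$ of $z/|z|\in\Gamma$, so $\hat u(z)=z/|z|$. For $|z|,|z'|\le\frac12$ we get $\hat d(\hat u(z),\hat u(z'))=2|z-z'|$ (segments on the tops give "$\le$", $P$ gives "$\ge$"). So the sides have collapsed and $\hat u$ is a flat unit disc with boundary $\Gamma$. Its area is $4\cdot\frac\pi4=\pi$ from the inner disc and $0$ from the annulus.

However, $\hat u$ cannot be moved back into $Y$. Its center $\hat o=\hat u(0)$ has distance $\lim_k(1+\frac1k)=1$ from every point of $\Gamma$. No $x\in Y$ has $d(x,\theta)\le1$ for all $\theta\in\Gamma$: applying $P$ gives $|P(x)-\theta|\le1$ for all $\theta$, so $P(x)=0$ and $x$ is the center of the top of some $C_k$, but then $d(x,\Gamma)=1+\frac1k>1$.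

So a limit may exist only in $\hat Y$, and in a general complete $Y$ it does not come back. The hypothesis that remains to be used is that our $Y$ is itself an ultralimit.

## 6. Countable saturation brings the limit back

Here is a small instance. Let $X_n$ be length spaces and $a=[(a_n)]$, $b=[(b_n)]$ points of $Y=\lim_\omega(X_n,d_n,p_n)$. Choose $x_n$ with $d_n(x_n,a_n),d_n(x_n,b_n)\le\frac12d_n(a_n,b_n)+\frac1n$. Then $[(x_n)]$ is an exact midpoint of $a$ and $b$. Approximate solutions at level $n$, with errors tending to $0$, assemble into an exact solution. The next lemma does the same with countably many points and countably many prescribed distances, keeping $\Gamma$ fixed.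

**Lemma 2 (saturation).** Let $Y=\lim_\omega(X_n,d_n,p_n)$, let $\Gamma\subset Y$ be compact and nonempty, $y_0\in\Gamma$, and $\hat Y=\lim_\omega(Y,d,y_0)\supset Y$. If $S\subset\hat Y$ is closed and separable with $\Gamma\subset S$, there is an isometric embedding $\iota\colon S\to Y$ with $\iota|_\Gamma=\mathrm{id}$.

*Proof.* **Step 1 (data to be realized).** We reduce to countably many points. Let $S_0=\{s_1,s_2,\dots\}$ be dense in $S$ such that $\Gamma_0:=S_0\cap\Gamma$ is dense in $\Gamma$ and $s_1\in\Gamma_0$. Write $s_i=[(y_k^i)_k]$ with $y^i_k\in Y$, and take $y^i_k=s_i$ for all $k$ if $s_i\in\Gamma_0$.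

**Step 2 (approximation first in $Y$, then in $X_n$).** We realize finitely many of the distances up to a small error. For each $m$ the set of $k$ with
$$|d(y^i_k,y^j_k)-\hat d(s_i,s_j)|\le\tfrac1m\qquad\text{for all }i,j\le m$$
belongs to $\omega$; choose $k_m$ in it. Write $y^i_{k_m}=[(x_n^{m,i})_n]$ with $x_n^{m,i}\in X_n$. If $s_i\in\Gamma_0$, then $y^i_{k_m}=s_i$ does not depend on $m$, and we choose $x_n^{m,i}=x_n^i$ independent of $m$. Since $\lim_\omega d_n(x_n^{m,i},x_n^{m,j})=d(y^i_{k_m},y^j_{k_m})$,
$$N_m=\{n\ge m:|d_n(x_n^{m,i},x_n^{m,j})-\hat d(s_i,s_j)|\le\tfrac2m\text{ for all }i,j\le m\}\in\omega .$$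

**Step 3 (diagonal choice).** We let the precision grow with $n$. Take $m(n)$ from Lemma 1(a) and put $\iota(s_i)=[(x_n^{m(n),i})_n]$, with $p_n$ in place of $x_n^{m(n),i}$ if $m(n)<i$. If $m(n)\ge i$, then $d_n(x_n^{m(n),i},x_n^1)\le\hat d(s_i,s_1)+2$, and $(x_n^1)$ represents $s_1\in Y$. So the sequence is bounded for $\omega$-a.a. $n$ and $\iota(s_i)\in Y$ is defined. If $m(n)\ge\max(i,j)$, then $|d_n(x_n^{m(n),i},x_n^{m(n),j})-\hat d(s_i,s_j)|\le2/m(n)$. As $\lim_\omega m(n)=\infty$, we get $d(\iota(s_i),\iota(s_j))=\hat d(s_i,s_j)$.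

**Step 4 (extension).** It remains to pass to $S$ and check $\Gamma$. If $s_i\in\Gamma_0$, the sequence defining $\iota(s_i)$ is $x_n^i$ for $\omega$-a.a. $n$, so $\iota(s_i)=s_i$. Since $Y$ is complete, $\iota$ extends to an isometric embedding of $S$, and it is the identity on $\overline{\Gamma_0}=\Gamma$. $\square$

With $S=\Gamma\cup\{\hat o\}$ this shows that the can space of Section 5 is not an ultralimit along $\omega$. The image of a Sobolev map is essentially separable, so Lemma 2 applies to limits of minimizing sequences. What remains is the following.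

1. Make energies bounded by reparametrization, without changing areas (Section 8).
2. Make boundary curves equicontinuous (Section 9).
3. Construct, in an ultralimit, a limit map with the right trace and with lower semicontinuity of area (Section 10).
4. Under the hypothesis of Theorem 1, show $\Lambda(\Gamma,X_\omega)\ne\emptyset$ (Section 12). This is the only place where the Dehn function enters.

## 7. Calculus with approximate metric derivatives

We use three standard facts on real-valued functions.

- (F1) $C^\infty(\overline D)$ is dense in $W^{1,2}(D)$. Restriction to $S^1$ extends to a compact trace operator $\operatorname{tr}\colon W^{1,2}(D)\to L^2(S^1)$. For a.e. $v\in S^1$, $\operatorname{tr}h(v)$ is the limit as $t\to1$ of the absolutely continuous representative of $t\mapsto h(tv)$. Moreover $\|h\|_{L^2(D)}\le c(\|\nabla h\|_{L^2(D)}+\|\operatorname{tr}h\|_{L^2(S^1)})$. By density, $\operatorname{tr}(h\circ\varphi)=\operatorname{tr}h\circ\varphi|_{S^1}$ for smooth diffeomorphisms $\varphi$ of $\overline D$.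
- (F2) For $h\in W^{1,2}(D)$ and $w\in\mathbb R^2$, $|h(z+w)-h(z)|\le\int_0^1|\nabla h(z+\tau w)\cdot w|\,d\tau$ for a.e. $z\in D\cap(D-w)$. This is clear for $h_j\in C^\infty(\overline D)$. If $h_j\to h$ in $W^{1,2}(D)$, both sides converge in $L^1(D\cap(D-w))$, since $z+\tau w\in D$ there by convexity.
- (F3) Every $h\in W^{1,2}(D)$ is approximately differentiable a.e., with derivative $\nabla h$.

We modify maps in $L^2(D,Y)$ on a null set so that their images lie in separable sets. Then $(z,z')\mapsto d(u(z),u(z'))$ and $(z,w)\mapsto d(u(z+rw),u(z))$ are Lebesgue measurable, because $(z,w)\mapsto z+rw$ with $r>0$ pulls null sets back to null sets. No statement below depends on the choice of representative.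

The purpose of the next lemma is to compute $\operatorname{ap\,md}u$ from countably many distance functions.

**Lemma 3.** Let $u\in L^2(D,Y)$, let $A=\{y_i\}\subset Y$ be countable with $u(z)\in\overline A$ for a.e. $z$, and let $g\in L^2(D)$ with $u_{y_i}\in W^{1,2}(D)$ and $|\nabla u_{y_i}|\le g$ a.e. for all $i$. Put $m_w(z)=\sup_i|\nabla u_{y_i}(z)\cdot w|\le g(z)|w|$.

1. For every $w\in\mathbb R^2$ and a.e. $z\in D\cap(D-w)$: $d(u(z+w),u(z))\le\int_0^1m_w(z+\tau w)\,d\tau$.
2. $u\in W^{1,2}(D,Y)$, and $|\nabla u_y|\le g$ a.e. for every $y\in Y$.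
3. For a.e. $z$: $\operatorname{ap\,md}u_z(w)=m_w(z)$ for all $w$.

*Proof.* **Part 1.** We turn gradient bounds into distance bounds. For $a,b\in\overline A$ we have $d(a,b)=\sup_i|d(y_i,a)-d(y_i,b)|$. For a.e. $z$ both $u(z)$ and $u(z+w)$ lie in $\overline A$. Apply (F2) to all $u_{y_i}$ and take the supremum.

**Part 2.** We pass from the $y_i$ to all $y$. By part 1, for a unit vector $e$,
$$\Big|\frac{u_y(z+he)-u_y(z)}h\Big|\le\int_0^1g(z+\tau he)\,d\tau ,$$
and the right side converges to $g$ in $L^2_{loc}$ as $h\to0$. So the difference quotients are bounded in $L^2$ on compact subsets of $D$. A weak limit is the weak derivative $\partial_eu_y$, and $|\partial_eu_y|\le g$ a.e. Using countably many dense $e$ gives $|\nabla u_y|\le g$ a.e. Since $u_y\in L^2(D)$, we get $u_y\in W^{1,2}(D)$.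

**Part 3, inequality "$\ge$".** By part 2, $s_z:=\operatorname{ap\,md}u_z$ exists a.e. Let $z$ be a point where it exists and where all $u_{y_i}$ are approximately differentiable with derivative $\nabla u_{y_i}(z)$ (F3), and let $\epsilon>0$. From $|u_{y_i}(z')-u_{y_i}(z)|\le d(u(z'),u(z))$ we get
$$|\nabla u_{y_i}(z)\cdot(z'-z)|\le s_z(z'-z)+\epsilon|z'-z|$$
on a set of $z'$ of density one at $z$. If $|\nabla u_{y_i}(z)\cdot w|>s_z(w)+\epsilon|w|$ for some $w$, this would by continuity and homogeneity fail on an open cone with vertex $z$, which has positive density. So it holds in all directions, and $\epsilon\to0$ gives $m_w(z)\le s_z(w)$ for all $w$.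

**Part 3, inequality "$\le$".** We average over $z$, because part 1 holds only for a.e. $z$ for each $w$. Let $B_1$ be the unit ball, $D'=B(0,1-\kappa)$, $0<r<\kappa$, and
$$k_r(z,w)=\Big(\frac1rd(u(z+rw),u(z))-m_w(z)\Big)^+,\qquad z\in D',\ w\in B_1 .$$
Since $m_{rw}=r\,m_w$, part 1 gives $k_r(z,w)\le\big|\int_0^1m_w(z+\tau rw)d\tau-m_w(z)\big|$ for a.e. $z$. By continuity of translations in $L^1$, $\int_{D'}k_r(z,w)\,dz\to0$ as $r\to0$ for each $w$, and these integrals are at most $2\|g\|_{L^1}$. By dominated convergence $\int_{B_1}\int_{D'}k_r\,dz\,dw\to0$. Along some $r_j\to0$, chosen diagonally for $\kappa=1/l$, $l\in\mathbb N$, we have $\int_{B_1}k_{r_j}(z,w)\,dw\to0$ for a.e. $z\in D$. By definition of the approximate limit, $\frac1{r_j}d(u(z+r_jw),u(z))\to s_z(w)$ in measure on $w\in B_1$. So $k_{r_j}(z,\cdot)$ converges in measure both to $0$ and to $(s_z(w)-m_w(z))^+$, and $s_z(w)\le m_w(z)$ for a.e. $w\in B_1$. Both sides are seminorms in $w$, so this holds for all $w$. $\square$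

**Corollary 4.** Let $u\in W^{1,2}(D,Y)$.

(a) If $A=\{y_i\}$ is countable with $u(z)\in\overline A$ a.e., then $g_u=\sup_i|\nabla u_{y_i}|$ a.e. The function $g_u$ is admissible and $g_u\le g$ a.e. for every admissible $g$. The functions $z\mapsto\operatorname{ap\,md}u_z(w)$ are measurable, and $\operatorname{Area}(u)\le E(u)<\infty$. For each $y\in Y$, $|\nabla u_y(z)\cdot w|\le\operatorname{ap\,md}u_z(w)$ for a.e. $z$ and all $w$.

(b) If $S\subset Y$ is closed and separable with $u(z)\in S$ for a.e. $z$, and $\iota\colon S\to Y'$ is an isometric embedding into a complete space, then $\iota\circ u\in W^{1,2}(D,Y')$ has the same approximate metric derivatives, hence the same $E$ and $\operatorname{Area}$, and $\operatorname{tr}(\iota\circ u)=\iota\circ\operatorname{tr}u$.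

(c) $\operatorname{tr}(u_y)=d(y,\operatorname{tr}u)$ a.e. on $S^1$ for each $y\in Y$.

(d) If $\varphi\colon\overline D\to\overline D$ is a smooth diffeomorphism, then $u\circ\varphi\in W^{1,2}(D,Y)$, $\operatorname{ap\,md}(u\circ\varphi)_z=\operatorname{ap\,md}u_{\varphi(z)}\circ D\varphi_z$ a.e., and $\operatorname{Area}(u\circ\varphi)=\operatorname{Area}(u)$. If $\operatorname{tr}u$ has a continuous representative $\gamma$, then $\operatorname{tr}(u\circ\varphi)=\gamma\circ\varphi$. If $\varphi$ is a Möbius or anti-Möbius transformation of $\overline D$, then $E(u\circ\varphi)=E(u)$.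

(e) For convex $K\subset D$ of positive measure,
$$\int_K\int_Kd(u(z),u(z'))^2\,dz\,dz'\le4\operatorname{diam}(K)^2|K|\int_Kg_u^2 .$$

*Proof.* (a) Maximize Lemma 3(3) over $|w|=1$. This gives the formula for $g_u$, its measurability and $g_u\le g$. Lemma 3(2) with $g=g_u$ shows that $g_u$ is admissible. Measurability of $\operatorname{ap\,md}u_z(w)$ in $z$ is Lemma 3(3). Then $(z,w)\mapsto\operatorname{ap\,md}u_z(w)$ is measurable, so $\mathbf J(\operatorname{ap\,md}u_z)$ is measurable by Fubini, and (1) gives $\operatorname{Area}(u)\le E(u)$. For the last claim, add $y$ to $A$.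

(b) Let $A$ be dense and countable in $S$ and apply Lemma 3 to $\iota\circ u$ with $\iota(A)$; note $(\iota\circ u)_{\iota(y)}=u_y$ for $y\in A$. On a.e. radius $u$ lies in $S$ for a.e. $t$. So the absolutely continuous representative and its limit lie in the closed set $S$, and applying $\iota$ gives the trace.

(c) Both sides are the radial limits of $u_y$, by (F1) and Definition 6.

(d) $(u\circ\varphi)_y=u_y\circ\varphi$ has gradient $D\varphi^T(\nabla u_y\circ\varphi)$, so $u\circ\varphi\in W^{1,2}(D,Y)$. The formula for the metric derivative is Lemma 3(3) with the chain rule, and the area formula follows from (1) and a change of variables. Let $x$ run through a countable dense subset of $\gamma(S^1)$. By (c) and (F1), $d(x,\operatorname{tr}(u\circ\varphi))=\operatorname{tr}(u_x\circ\varphi)=d(x,\gamma\circ\varphi)$ a.e. For a.e. $v$ this holds for all these $x$; let $x\to\gamma(\varphi(v))$. For (anti-)Möbius $\varphi$, $D\varphi_z$ is a similarity, so $|s\circ D\varphi_z|^2=|\det D\varphi_z||s|^2$.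

(e) By Lemma 3(1) with $m_w\le g_u|w|$, Fubini in $(z,w)$ with $w=z'-z$, and Cauchy–Schwarz, $d(u(z),u(z'))^2\le|z-z'|^2\int_0^1g_u^2(z+\tau(z'-z))\,d\tau$ for a.e. $(z,z')\in K\times K$. Integrate. For $\tau\ge\frac12$ substitute $\xi=z+\tau(z'-z)\in K$ for $z'$, with Jacobian factor $\tau^{-2}\le4$. For $\tau<\frac12$ substitute it for $z$, with factor $(1-\tau)^{-2}\le4$. $\square$

## 8. Trading area for energy by a change of variables

Area does not control energy, but energy is controlled after a reparametrization. We use two classical results.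

*(John)* The maximal area ellipse $\mathcal E$ in a symmetric convex body $K\subset\mathbb R^2$ is unique and centered at $0$, and $\mathcal E\subset K\subset\sqrt2\,\mathcal E$. For instance, for the square $[-1,1]^2$ it is the unit disc, and the corners show the factor $\sqrt2$.

*(Uniformization)* For a smooth Riemannian metric $G$ on $\overline D$ there is a smooth diffeomorphism $\varphi\colon\overline D\to\overline D$ with $D\varphi^T(G\circ\varphi)D\varphi=\lambda I$. To see this, extend $G$ to a smooth metric on $\mathbb R^2$ equal to $I$ near infinity. The smooth case of the measurable Riemann mapping theorem gives a smooth diffeomorphism $f$ of $\mathbb R^2$ that is conformal from $G$ to the Euclidean metric. Let $R\colon D\to f(D)$ be a Riemann map. As $\partial f(D)$ is a smooth Jordan curve, $R$ extends to a smooth diffeomorphism of the closures by Painlevé and Kellogg–Warschawski. Put $\varphi=f^{-1}\circ R$.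

**Lemma 5 (energy versus area).** For $u\in W^{1,2}(D,Y)$ and $\epsilon>0$ there is a smooth diffeomorphism $\varphi$ of $\overline D$ with $E(u\circ\varphi)\le2\operatorname{Area}(u)+\epsilon$.

*Proof.* Let $s_z=\operatorname{ap\,md}u_z$. In this proof and later, $G$ denotes symmetric positive definite $2\times2$ matrices with $\det G=1$, and $\|s\|_G=\max\{s(w):w^TGw\le1\}$, which is continuous in $G$; note $\|s\|_I=|s|$. For a measurable field of such matrices put $E_G(u)=\int_D\|s_z\|_{G(z)}^2\,dz$.

**Step (a): if $G$ is smooth on $\overline D$, there is a diffeomorphism $\varphi$ with $E(u\circ\varphi)=E_G(u)$.** This says that changing the metric on the disc amounts to reparametrizing. Take $\varphi$ with $D\varphi^T(G\circ\varphi)D\varphi=\lambda I$. Determinants give $\lambda=|\det D\varphi|$. If $v=D\varphi_zw$, then $v^TG(\varphi(z))v=\lambda|w|^2$, so $|s_{\varphi(z)}\circ D\varphi_z|^2=|\det D\varphi_z|\,\|s_{\varphi(z)}\|^2_{G(\varphi(z))}$. Integrate and use Corollary 4(d).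

**Step (b): if $G_0$ is measurable with eigenvalues in $[L^{-1},L]$, there are smooth $G_j$ with $E_{G_j}(u)\to E_{G_0}(u)$.** This reduces measurable fields to smooth ones. Extend $G_0$ by $I$, mollify, and divide by the square root of the determinant. Mollification keeps eigenvalues in $[L^{-1},L]$, and the square root of the determinant lies in $[L^{-1},L]$, so the eigenvalues of $G_j$ lie in $[L^{-2},L^2]$. For a sequence of mollifiers $G_j\to G_0$ a.e. If $w^TG_jw\le1$, then $|w|\le L$, so $\|s_z\|^2_{G_j}\le L^2|s_z|^2$. Use dominated convergence.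

**Step (c): for every seminorm $s$, $\inf_G\|s\|_G^2\le2\mathbf J(s)$.** This is the pointwise bound. If $s$ is a norm, let $\mathcal E=\{w^TGw\le t^2\}$, $\det G=1$, be the John ellipse of $K=\{s\le1\}$; its area is $\pi t^2$. If $w^TGw\le1$, then $tw\in K$, so $s(w)\le1/t$. Thus $\|s\|_G^2\le t^{-2}=\pi/|\mathcal E|\le2\pi/|K|=2\mathbf J(s)$. If $s$ is not a norm, $s=|\langle a,\cdot\rangle|$ for some $a$. Take $G$ with eigenvalue $n^2$ on $\mathbb Ra$ (any line if $a=0$) and $n^{-2}$ on the orthogonal line. Then $\|s\|_G^2=|a|^2/n^2\to0$.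

**Step (d): measurable choice.** We assemble a good field $G_0$ with finitely many values. Let $\{G^{(m)}\}$ be countable and dense in the set of all $G$. For a.e. $z$ let $m(z)$ be the first $m$ with $\|s_z\|^2_{G^{(m)}}\le2\mathbf J(s_z)+\epsilon/(4\pi)$. It exists by (c) and continuity, and $m(\cdot)$ is measurable by Corollary 4(a). Put $G_0(z)=G^{(m(z))}$ if $m(z)\le M'$ and $G_0(z)=I$ otherwise. For $M'$ large,
$$E_{G_0}(u)\le2\operatorname{Area}(u)+\frac\epsilon4+\int_{\{m(z)>M'\}}|s_z|^2\,dz\le2\operatorname{Area}(u)+\frac\epsilon2 .$$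
Since $G_0$ has finitely many values, (b) gives a smooth $G_j$ with $E_{G_j}(u)\le2\operatorname{Area}(u)+\epsilon$, and (a) gives $\varphi$. $\square$

## 9. Equicontinuity of boundary curves

**Lemma 6 (Courant–Lebesgue).** Let $u\in W^{1,2}(D,Y)$, $E(u)\le M$, with $\operatorname{tr}u$ represented by a continuous $\gamma$. For $p\in S^1$ and $0<\delta<1$ there is $r\in(\delta,\sqrt\delta)$ such that $d(\gamma(a),\gamma(b))\le\big(2\pi M/\log\frac1\delta\big)^{1/2}$, where $\{a,b\}=S^1\cap\partial B(p,r)$.

*Proof.* Let $C_r=D\cap\partial B(p,r)$, with endpoints $a_r,b_r$. It has length at most $\pi r$, since $D$ lies in a half plane bounded by a line through $p$.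

**Step 1 (one function).** We show that if $h\in W^{1,2}(D)$ has continuous trace $h^*$, then $|h^*(a_r)-h^*(b_r)|\le\int_{C_r}|\nabla h|$ for a.e. $r\in(0,1)$. Choose $h_j\in C^\infty(\overline D)$ with $h_j\to h$ in $W^{1,2}(D)$. In polar coordinates at $p$, after passing to a subsequence, $\int_{C_r}|\nabla h_j-\nabla h|\to0$ for a.e. $r\in(0,1)$. Also $h_j\to h^*$ a.e. on $S^1$ after passing to a subsequence, hence at $a_r,b_r$ for a.e. $r$, because $r\mapsto a_r,b_r$ are locally bi-Lipschitz. The inequality is clear for $h_j$; let $j\to\infty$.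

**Step 2 (the map).** We pass from functions to $u$. Apply Step 1 to $h=u_x$, whose trace is $d(x,\gamma)$ by Corollary 4(c) and for which $|\nabla u_x|\le g_u$, for all $x$ in a countable dense subset of $\gamma(S^1)$. Taking the supremum over $x$ gives $d(\gamma(a_r),\gamma(b_r))\le\int_{C_r}g_u$ for a.e. $r\in(0,1)$.

**Step 3 (choice of $r$).** We find a radius on which this is small. By Cauchy–Schwarz
$$\int_\delta^{\sqrt\delta}\Big(\int_{C_r}g_u\Big)^2\frac{dr}r\le\pi\int_\delta^{\sqrt\delta}\int_{C_r}g_u^2\,dr\le\pi M,\qquad\int_\delta^{\sqrt\delta}\frac{dr}r=\frac12\log\frac1\delta .$$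
So $(\int_{C_r}g_u)^2\le2\pi M/\log\frac1\delta$ on a set of $r\in(\delta,\sqrt\delta)$ of positive measure; otherwise the first integral would exceed $\pi M$. This set contains an $r$ outside the exceptional null set of Step 2. $\square$

The lemma controls the two endpoints of a short arc. To control the whole arc we must exclude that the complementary arc is the one with small image. Fixing three points does this. Let $q_1,q_2,q_3$ be the third roots of unity.

**Lemma 7 (three points).** Let $\psi\colon S^1\to S^1$ be a uniform limit of homeomorphisms with $\psi(q_j)=q_j$. Let $p\in S^1$, $r<\frac12$, and let $I=S^1\cap\overline B(p,r)$ have endpoints $a,b$. If $|\psi(a)-\psi(b)|\le\epsilon<1$, then $\operatorname{diam}\psi(I)\le\epsilon$.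

*Proof.* Let homeomorphisms $\psi_i\to\psi$ uniformly and $I'=\overline{S^1\setminus I}$. Then $\psi_i(I)$ and $\psi_i(I')$ are the two arcs with endpoints $\psi_i(a),\psi_i(b)$, at chord distance $\epsilon_i$ with $\limsup\epsilon_i\le\epsilon<1$. For large $i$ the shorter arc has diameter $\epsilon_i$. Since $|q_k-q_l|=\sqrt3>2r$ for $k\ne l$, $I$ contains at most one $q_j$. So $I'$ contains two of them, and $\operatorname{diam}\psi_i(I')\ge\sqrt3-o(1)>\epsilon_i$ for large $i$. Hence $\psi_i(I)$ is the shorter arc, of diameter $\epsilon_i$. Let $i\to\infty$. $\square$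

## 10. Limits of Sobolev maps in an ultralimit

For lower semicontinuity of area we need one deep result. For a finite-dimensional normed space $V$, the Hausdorff area density on simple bivectors is $A(a\wedge b)=\mathbf J(w\mapsto\|w_1a+w_2b\|)$. It is well defined: if $a\wedge b=a'\wedge b'\neq0$, the two pairs span the same plane and differ by a matrix of determinant $1$, so (1) applies. Also $A(\lambda\tau)=|\lambda|A(\tau)$. For example, $A(e_1\wedge e_2)=1$ in the Euclidean plane and $\frac\pi4$ in $\ell_\infty^2$. By Burago–Ivanov, Minimality of planes in normed spaces, GAFA 22 (2012), $A$ extends to a convex function on $\Lambda^2V$.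

**Proposition 8.** Let $Y=\lim_\omega(X_n,d_n,p_n)$ with $X_n$ complete. Let $u_n\in W^{1,2}(D,X_n)$ with $E(u_n)\le M$ for $\omega$-a.a. $n$, with continuous representatives $\gamma_n$ of $\operatorname{tr}u_n$ such that

- $d_n(p_n,\gamma_n(s))\le R$ for all $s\in S^1$, for $\omega$-a.a. $n$;
- ($\omega$-equicontinuity) for each $\epsilon>0$ there is $\delta>0$ such that, for $\omega$-a.a. $n$, $|s-t|\le\delta$ implies $d_n(\gamma_n(s),\gamma_n(t))\le\epsilon$.

Let $\gamma(s)=[(\gamma_n(s))]$, a continuous curve in $Y$. Then there is $u\in W^{1,2}(D,Y)$ with $\operatorname{tr}u=\gamma$, $E(u)\le\lim_\omega E(u_n)$ and $\operatorname{Area}(u)\le\lim_\omega\operatorname{Area}(u_n)$.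

The formula $u(z)=[(u_n(z))]$ is not a good definition, since it need not give a measurable map with separable image. We sample $u_n$ on dyadic squares instead. Only countably many points of $Y$ are then involved.

*Proof.* Discard an $\omega$-null set of $n$, so that the bounds by $M$ and $R$ hold for all remaining $n$. Fix representatives of $u_n$ with separable image and write $g_n=g_{u_n}$, $\rho_n(z,z')=d_n(u_n(z),u_n(z'))$.

**Step 1 (a uniform $L^2$ bound).** We bound the distance to the basepoints, so that sequences of values define points of $Y$. The function $h_n=d_n(p_n,u_n)$ satisfies $|\nabla h_n|\le g_n$ and $|\operatorname{tr}h_n|\le R$. By (F1), $\|h_n\|_{L^2(D)}\le B$ with $B$ depending only on $M,R$.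

**Step 2 (sample points).** We choose points where $u_n$ represents its values on a small square. Let $\mathcal Q_m$ be the finite partition of $D$ into the nonempty sets $K=Q\cap D$, $Q$ a half-open dyadic square of side $2^{-m}$. Each $K$ is convex, has positive measure, and $\operatorname{diam}(K)^2\le2\cdot4^{-m}$. By Corollary 4(e) we may choose $z_K^n\in K$ with $\int_K\rho_n(z,z_K^n)^2dz\le4\operatorname{diam}(K)^2\int_Kg_n^2$. Hence
$$\sum_{K\in\mathcal Q_m}\int_K\rho_n(z,z_K^n)^2\,dz\le8M4^{-m}. \tag{2}$$
Put $x_K^n=u_n(z_K^n)$. Then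
$$|K|\,d_n(x_K^n,p_n)^2\le2\int_K(\rho_n(z,z_K^n)^2+h_n^2)\,dz\le16M+2B^2 .$$
So $y_K:=[(x_K^n)]\in Y$ is defined for every $K\in T:=\bigsqcup_m\mathcal Q_m$.

**Step 3 (the limit map).** We obtain $u$ from step functions with values $y_K$. Let $v_m=y_K$ on $K\in\mathcal Q_m$. For $m<m'$, by (2), the triangle inequality and finiteness of the sums,
$$\int_Dd(v_m,v_{m'})^2=\lim_\omega\sum_{\substack{K'\in\mathcal Q_{m'},\,K\in\mathcal Q_m\\K'\subset K}}|K'|\,d_n(x_{K'}^n,x_K^n)^2\le2(8M4^{-m'}+8M4^{-m})\le32M4^{-m}.$$
So $\sum_m\|d(v_m,v_{m+1})\|_{L^2}<\infty$, and $\sum_md(v_m,v_{m+1})<\infty$ a.e. Since $Y$ is complete, $v_m$ converges a.e. to a measurable $u$ with values a.e. in the closure of the countable set $A=\{y_K:K\in T\}$. By Fatou $\|d(u,v_m)\|_{L^2}^2\le32M4^{-m}$, so $u\in L^2(D,Y)$.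

**Step 4 (distance functions converge).** We show that if $(x^n)$ represents $y\in Y$, then
$$\lim_\omega\|d_n(x^n,u_n)-d(y,u)\|_{L^2(D)}=0 . \tag{3}$$
For each $m$, since $|d_n(x^n,u_n(z))-d_n(x^n,x_K^n)|\le\rho_n(z,z_K^n)$ on $K$, the norm is at most
$$(8M4^{-m})^{1/2}+\Big\|\sum_{K\in\mathcal Q_m}\big(d_n(x^n,x_K^n)-d(y,y_K)\big)1_K\Big\|_{L^2}+(32M4^{-m})^{1/2}.$$
The middle term is a finite sum and tends to $0$ along $\omega$. Then let $m\to\infty$.

**Step 5 (an ordinary subsequence; $u$ is Sobolev).** We replace $\omega$ by a subsequence in order to use weak convergence. Let $\Sigma\subset S^1$ be countable and dense. By $\omega$-equicontinuity and finite nets in $S^1$, $d_n(\gamma_n(\sigma),\gamma_n(\cdot))\to d(\gamma(\sigma),\gamma(\cdot))$ uniformly on $S^1$ along $\omega$. Put $h_n^K=d_n(x_K^n,u_n)$ and $k_n^\sigma=d_n(\gamma_n(\sigma),u_n)$. The following countably many quantities tend to $0$ along $\omega$, the first two families by (3):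

- $\|h_n^K-d(y_K,u)\|_{L^2}$ for $K\in T$;
- $\|k_n^\sigma-d(\gamma(\sigma),u)\|_{L^2}$ for $\sigma\in\Sigma$;
- $\sup_s|d_n(\gamma_n(\sigma),\gamma_n(s))-d(\gamma(\sigma),\gamma(s))|$ for $\sigma\in\Sigma$;
- $|\operatorname{Area}(u_n)-\lim_\omega\operatorname{Area}(u_n)|$ and $|E(u_n)-\lim_\omega E(u_n)|$.

By Lemma 1(b) there are $n_1<n_2<\cdots$ along which all of them tend to $0$ in the usual sense. Passing to a further subsequence, $g_{n_j}\rightharpoonup g$ weakly in $L^2(D)$.

The $h_{n_j}^K$ and $k_{n_j}^\sigma$ have gradients bounded by $g_{n_j}$ and converge in $L^2$, so they converge weakly in $W^{1,2}(D)$, to $u_{y_K}$ and $u_{\gamma(\sigma)}$. Testing $\partial_eh_{n_j}^K\le g_{n_j}$ against nonnegative functions, for countably many dense unit vectors $e$, gives $|\nabla u_{y_K}|\le g$ a.e. By Lemma 3 and Corollary 4(a), $u\in W^{1,2}(D,Y)$ and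
$$E(u)\le\int_Dg^2\le\liminf_j\int_Dg_{n_j}^2=\lim_\omega E(u_n).$$

**Step 6 (trace).** We identify $\operatorname{tr}u$ with $\gamma$. The trace operator is compact, so $\operatorname{tr}(k_{n_j}^\sigma)=d_{n_j}(\gamma_{n_j}(\sigma),\gamma_{n_j})$ converges to $\operatorname{tr}(u_{\gamma(\sigma)})=d(\gamma(\sigma),\operatorname{tr}u)$ in $L^2(S^1)$. By Step 5 it also converges uniformly to $d(\gamma(\sigma),\gamma)$. Thus for a.e. $s$, $d(\gamma(\sigma),\operatorname{tr}u(s))=d(\gamma(\sigma),\gamma(s))$ for all $\sigma\in\Sigma$. Letting $\sigma\to s$ gives $\operatorname{tr}u(s)=\gamma(s)$.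

**Step 7 (a seminorm computing area).** We express the Jacobian of finitely many distance functions through a seminorm on bivectors. Enumerate $T=\{K_1,K_2,\dots\}$, fix $N$, and put $V=\ell_\infty^N$,
$$\phi_j=(h_{n_j}^{K_1},\dots,h_{n_j}^{K_N})\rightharpoonup\phi=(u_{y_{K_1}},\dots,u_{y_{K_N}})\quad\text{weakly in }W^{1,2}(D,V),$$
$\xi_j=\partial_1\phi_j\wedge\partial_2\phi_j$ and $\xi=\partial_1\phi\wedge\partial_2\phi\in L^1$. For $\tau\in\Lambda^2V$ let
$$F(\tau)=\inf\Big\{\sum_iA(\tau_i):\tau_i\text{ simple},\ \sum_i\tau_i=\tau\Big\}\quad\text{(finite sums)},$$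
a seminorm. If $F_0$ is a convex extension of $A$ and $\tau=\sum_{i=1}^k\tau_i$ is simple with $\tau_i$ simple, then
$$A(\tau)=F_0\Big(\frac1k\sum_ik\tau_i\Big)\le\frac1k\sum_iA(k\tau_i)=\sum_iA(\tau_i).$$
So $F=A$ on simple bivectors. With $s_z^N(w)=\max_{i\le N}|\nabla u_{y_{K_i}}(z)\cdot w|$ this gives
$$F(\xi)=\mathbf J(s_z^N),\qquad F(\xi_j)=\mathbf J\Big(\max_{i\le N}|\nabla h_{n_j}^{K_i}\cdot w|\Big)\le\mathbf J(\operatorname{ap\,md}u_{n_j}), \tag{4}$$
the last inequality by Corollary 4(a) and monotonicity of $\mathbf J$.

**Step 8 (dual formula for $\int F$).** We write $\int F(\xi)$ as a supremum of expressions linear in $\xi$. By Hahn–Banach, $F=\sup_i\ell_i$ with countably many linear forms $\ell_i$, the first of which is $0$: take a countable dense subset of $\{\ell:\ell\le F\}$, together with $0$. Then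
$$\int_DF(\xi)=\sup\Big\{\sum_{i\le q}\int_D\psi_i\,\ell_i(\xi):q\in\mathbb N,\ \psi_i\in C_c^\infty(D),\ \psi_i\ge0,\ \sum_i\psi_i\le1\Big\}. \tag{5}$$
"$\ge$" is clear since $\ell_i\le F$ and $F\ge0$. For "$\le$", by monotone convergence (all maxima are $\ge\ell_1=0$) it suffices to approximate $\int\max_{i\le q}\ell_i(\xi)$. Partition $D$ according to the first maximizing index, intersect with $B(0,1-\kappa)$, mollify the characteristic functions at small scale, use dominated convergence, and let $\kappa\to0$.

**Step 9 (minors converge, area is lower semicontinuous for fixed $N$).** We pass to the limit in (5). For $\psi\in C_c^\infty(D)$ and $a,b\in W^{1,2}(D)$,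
$$\int\psi(\partial_1a\,\partial_2b-\partial_2a\,\partial_1b)=-\int a(\partial_1\psi\,\partial_2b-\partial_2\psi\,\partial_1b).$$
For smooth functions this is integration by parts, since the minor is $\partial_1(a\,\partial_2b)-\partial_2(a\,\partial_1b)$; the general case follows by density. Take for $a,b$ components of $\phi_j$. On the right, $a$ converges strongly in $L^2$ and $\nabla b$ weakly. So the minors converge in the sense of distributions, and
$$\sum_i\int\psi_i\ell_i(\xi)=\lim_j\sum_i\int\psi_i\ell_i(\xi_j)\le\liminf_j\int_DF(\xi_j).$$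
By (4) and (5),
$$\int_D\mathbf J(s_z^N)\,dz\le\liminf_j\operatorname{Area}(u_{n_j})=\lim_\omega\operatorname{Area}(u_n).$$

**Step 10 ($N\to\infty$).** We recover the full metric derivative. By Lemma 3(3), $s_z^N\uparrow s_z=\operatorname{ap\,md}u_z$ for a.e. $z$. Then $\mathbf J(s_z^N)\uparrow\mathbf J(s_z)$. If $s_z$ is not a norm, all terms vanish. If it is a norm, then by Dini's theorem on the unit circle $s_z^N$ is a norm for large $N$, and the decreasing sets $\{s_z^N\le1\}$ of finite measure have intersection $\{s_z\le1\}$. Monotone convergence gives $\operatorname{Area}(u)\le\lim_\omega\operatorname{Area}(u_n)$. $\square$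

## 11. Minimizers in ultralimits: proof of Theorem 2

Let $Y=\lim_\omega(X_n,d_n,p_n)$, let $\Gamma\subset Y$ be a rectifiable Jordan curve with $\Lambda(\Gamma,Y)\neq\emptyset$, and fix a homeomorphism $c\colon S^1\to\Gamma$.

**Lemma 9 (closure).** Let $u_k\in\Lambda(\Gamma,Y)$ with $\sup_kE(u_k)<\infty$. Then there is $u\in\Lambda(\Gamma,Y)$ with $\operatorname{Area}(u)\le\limsup_k\operatorname{Area}(u_k)$ and $E(u)\le\limsup_kE(u_k)$.

*Proof.* Let $M\ge E(u_k)$ for all $k$, $M>0$, and let $\gamma_k$ be the weakly monotone trace of $u_k$.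

**Step 1 (three-point normalization).** We arrange that Lemma 7 applies. The map $\psi_k=c^{-1}\circ\gamma_k$ is a uniform limit of homeomorphisms of $S^1$, hence surjective. Pick $a_j$ with $\psi_k(a_j)=q_j$; these are distinct. There is a Möbius or anti-Möbius transformation $\tau$ of $\overline D$ with $\tau(q_j)=a_j$, $j=1,2,3$. Replacing $u_k$ by $u_k\circ\tau$, which has the same area and energy and trace $\gamma_k\circ\tau$ by Corollary 4(d), we may assume $\psi_k(q_j)=q_j$.

**Step 2 (equicontinuity).** We find a limit of the boundary parametrizations. Let $0<\epsilon<1$. Choose $\eta>0$ such that $d(c(s),c(t))\le\eta$ implies $|s-t|\le\epsilon$, and $\delta<\frac14$ with $(2\pi M/\log\frac1\delta)^{1/2}\le\eta$. For $p\in S^1$ take $r\in(\delta,\sqrt\delta)\subset(0,\frac12)$ from Lemma 6. Then $|\psi_k(a)-\psi_k(b)|\le\epsilon$, so by Lemma 7 $|\psi_k(s)-\psi_k(p)|\le\epsilon$ whenever $|s-p|\le\delta$. Thus $(\psi_k)$ is equicontinuous. After passing to a subsequence $\psi_k\to\psi$ uniformly, $\psi$ is a uniform limit of homeomorphisms, and $\gamma=c\circ\psi$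 is a weakly monotone parametrization of $\Gamma$.

**Step 3 (limit in $\hat Y$).** We apply Proposition 8 to the constant sequence of spaces $(Y,d,y_0)$, $y_0\in\Gamma$, whose ultralimit is $\hat Y$. The curves $\gamma_k=c\circ\psi_k$ are equicontinuous and within $\operatorname{diam}\Gamma$ of $y_0$. Since $\gamma_k\to\gamma$ uniformly in $Y$, the limit curve is $\gamma$. We get $\hat u\in W^{1,2}(D,\hat Y)$ with $\operatorname{tr}\hat u=\gamma$ and with $\operatorname{Area}(\hat u)$, $E(\hat u)$ bounded by the upper limits.

**Step 4 (return to $Y$).** We use saturation. Let $S\subset\hat Y$ be closed and separable, containing $\Gamma$ and $\hat u(z)$ for a.e. $z$, and let $\iota\colon S\to Y$ be as in Lemma 2. By Corollary 4(b), $u=\iota\circ\hat u\in W^{1,2}(D,Y)$ has trace $\iota\circ\gamma=\gamma$ and the same area and energy as $\hat u$. $\square$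

*Proof of Theorem 2.* **Step 1 (existence).** We apply Lemma 9 to a minimizing sequence. Let $m=\inf_{\Lambda(\Gamma,Y)}\operatorname{Area}$, which is finite by Corollary 4(a) and $\Lambda(\Gamma,Y)\ne\emptyset$. Choose $u_k\in\Lambda(\Gamma,Y)$ with $\operatorname{Area}(u_k)\to m$. By Lemma 5 and Corollary 4(d) we may assume $E(u_k)\le2\operatorname{Area}(u_k)+1$; composing a weakly monotone parametrization with a diffeomorphism of $S^1$ keeps it weakly monotone. By Lemma 9 there is $u\in\Lambda(\Gamma,Y)$ with $\operatorname{Area}(u)\le m$. So $\Gamma$ bounds an area minimizing disc.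

**Step 2 (a minimizer of least energy).** We select the minimizer with the extra properties. Let $\mathcal M\ne\emptyset$ be the set of area minimizers in $\Lambda(\Gamma,Y)$. Lemma 9, applied to a sequence in $\mathcal M$ minimizing $E$, gives $u\in\mathcal M$ with $E(u)=\min_{\mathcal M}E$. Write $s_z=\operatorname{ap\,md}u_z$.

**Step 3 (pointwise consequence).** We show that, for a.e. $z$, $\|s_z\|_G\ge|s_z|$ for all $G$. If $\varphi$ is a smooth diffeomorphism of $\overline D$, then $u\circ\varphi\in\mathcal M$, so $E(u\circ\varphi)\ge E(u)$. By steps (a) and (b) in the proof of Lemma 5, $E_G(u)\ge E(u)=E_I(u)$ for every measurable field $G$ with finitely many values. Taking $G=G^{(m)}$ on a measurable set $B$ and $G=I$ elsewhere gives $\int_B\|s_z\|^2_{G^{(m)}}\ge\int_B|s_z|^2$ for all $B$ and $m$. So for a.e. $z$, $\|s_z\|_{G^{(m)}}\ge|s_z|$ for all $m$, and by density for all $G$.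

**Step 4 (John's theorem).** We read off the shape of $s_z$. If $s_z\ne0$, then $s_z$ is a norm, since otherwise $\inf_G\|s_z\|_G=0$ by step (c) of Lemma 5. For given $G$ the largest ellipse $\{w^TGw\le t^2\}$ contained in $\{s_z\le1\}$ has $t=1/\|s_z\|_G$ and area $\pi/\|s_z\|_G^2\le\pi/|s_z|^2$. So $\overline B(0,1/|s_z|)$ is the maximal area ellipse. By John, $\{s_z\le1\}\subset\overline B(0,\sqrt2/|s_z|)$, that is, $\min_{|w|=1}s_z\ge|s_z|/\sqrt2$. If $s_z$ comes from an inner product, $\{s_z\le1\}$ is an ellipse and equals its maximal area ellipse, so $s_z=|s_z|\,|\cdot|$. $\square$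

## 12. A first disc in the cone: proof of Theorem 1

*Proof of Theorem 1.* Let $X_n=(X,d_n,p_n)$ with $d_n=r_n^{-1}d$, $Y=X_\omega$, and $L=\ell(\Gamma)>0$. By Theorem 2 it suffices to find $u\in\Lambda(\Gamma,Y)$ with $\operatorname{Area}(u)\le CL^2$.

**Step 1 (approximating loops and their fillings).** We approximate $\Gamma$ by loops in $X_n$ of nearly the same length and fill them. Let $c\colon S^1\to\Gamma$ be a constant speed homeomorphism. Let $\Sigma_m\subset S^1$ ($m\ge1$) be the $2^m$-th roots of unity and $\Sigma=\bigcup_m\Sigma_m$. For $\sigma\in\Sigma$ fix a representative $c(\sigma)=[(x_n^\sigma)]$. Put $L_m=L+2^{1-m}$ and choose $R_m$ with $\delta_X^{\operatorname{Lip}}(r)\le(C+\frac1m)r^2$ for $r\ge R_m$. Let $N_m$ be the set of $n\ge m$ with $r_nL\ge R_m$ and $d_n(x_n^\sigma,x_n^{\sigma'})\le L2^{-m}+4^{-m}$ for all neighbors $\sigma,\sigma'\in\Sigma_m$. Since $r_n\to\infty$ and $d(c(\sigma),c(\sigma'))\le L2^{-m}$, $N_m\in\omega$.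

For $n\in N_m$ join neighboring points $x_n^\sigma,x_n^{\sigma'}$ by paths of $d_n$-length at most $L2^{-m}+2\cdot4^{-m}=L_m2^{-m}$, which exist because $X$ is a length space. Parametrize them proportionally to arc length on the corresponding arcs of $S^1$, which have length $2\pi2^{-m}$. This gives a loop $c_{m,n}\colon S^1\to X_n$ of length at most $L_m$, which is $L_m/(2\pi)$-Lipschitz for the arc-length metric of $S^1$. Its length in $X$ is at most $r_nL_m$, and $r_nL_m\ge R_m$. Areas in $X_n$ are $r_n^{-2}$ times those in $X$. So $c_{m,n}$ has a Lipschitz filling $w_{m,n}\colon\overline D\to X_n$ of area in $X_n$ at most $(C+\frac1m)L_m^2+\frac1m$.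

**Step 2 (diagonal choice).** We let the precision grow with $n$. Let $k(n)$ be the number given by Lemma 1(a) for the sets $N_m$, so $\lim_\omega k(n)=\infty$. Put $c_n=c_{k(n),n}$, $w_n=w_{k(n),n}$ for $\omega$-a.a. $n$. Then
$$\lim_\omega\operatorname{Area}(w_n)\le CL^2 .$$
The $c_n$ are uniformly Lipschitz for $\omega$-a.a. $n$. For each $\sigma\in\Sigma$, $c_n(\sigma)=x_n^\sigma$ for $\omega$-a.a. $n$, since $\sigma\in\Sigma_m$ for all large $m$. Hence $[(c_n(\sigma))]=c(\sigma)$, and letting $\sigma\to s$, $[(c_n(s))]=c(s)$ for all $s\in S^1$. Using finite nets,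
$$\lim_\omega\sup_{s,t}|d_n(c_n(s),c_n(t))-d(c(s),c(t))|=0. \tag{6}$$

**Step 3 (reparametrization).** We bound energies and fix three points. By Lemma 5 there are diffeomorphisms $\varphi_n$ of $\overline D$ with $E(w_n\circ\varphi_n)\le2\operatorname{Area}(w_n)+1\le M:=2CL^2+2$ for $\omega$-a.a. $n$. Choose Möbius or anti-Möbius $\tau_n$ with $\varphi_n\tau_n(q_j)=q_j$. Put $u_n=w_n\circ\varphi_n\circ\tau_n$ and $\psi_n=\varphi_n\tau_n|_{S^1}$. By Corollary 4(d), $E(u_n)\le M$, $\operatorname{Area}(u_n)=\operatorname{Area}(w_n)$, and the trace is $\gamma_n=c_n\circ\psi_n$.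

**Step 4 (equicontinuity).** We check the hypotheses of Proposition 8. Let $0<\epsilon<1$. Choose $\eta>0$ such that $d(c(s),c(t))\le2\eta$ implies $|s-t|\le\epsilon$. By (6), for $\omega$-a.a. $n$, $d_n(c_n(s),c_n(t))\le\eta$ implies $|s-t|\le\epsilon$. Choose $\delta<\frac14$ with $(2\pi M/\log\frac1\delta)^{1/2}\le\eta$. For such $n$ and $p\in S^1$, Lemma 6 gives $r\in(\delta,\sqrt\delta)$ with $d_n(\gamma_n(a),\gamma_n(b))\le\eta$. So $|\psi_n(a)-\psi_n(b)|\le\epsilon$, and by Lemma 7, $|s-p|\le\delta$ implies $|\psi_n(s)-\psi_n(p)|\le\epsilon$. Hence $\psi(s)=\lim_\omega\psi_n(s)$ is continuous and the convergence is uniform along $\omega$. So some ordinary subsequence of the homeomorphisms $\psi_n$ converges uniformly to $\psi$, and $\gamma:=c\circ\psi$ is a weakly monotone parametrization of $\Gamma$.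

Since the $c_n$ are uniformly Lipschitz, $(\gamma_n)$ is $\omega$-equicontinuous and $[(\gamma_n(s))]=[(c_n(\psi(s)))]=\gamma(s)$. A bound $d_n(p_n,\gamma_n)\le R$ for $\omega$-a.a. $n$ holds because $d_n(p_n,c_n(1))=d_n(p_n,x_n^1)$ is bounded and the $c_n$ are uniformly Lipschitz.

**Step 5 (limit).** We conclude. Proposition 8 yields $u\in W^{1,2}(D,Y)$ with $\operatorname{tr}u=\gamma$ and $\operatorname{Area}(u)\le\lim_\omega\operatorname{Area}(w_n)\le CL^2$. Thus $u\in\Lambda(\Gamma,Y)$. By Theorem 2, $\Gamma$ bounds an area minimizing disc, and its area is at most $CL^2$. $\square$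

Since a proper geodesic space is a complete length space, every $C\in(\frac1{4\pi},\infty)$ has the property asked for in Section 3.

## 13. Normed planes: proof of Theorem 3

*Proof of Theorem 3.* **Step 1 (the space).** Given $C>\frac1{4\pi}$, we choose a non-Euclidean norm close to the Euclidean one. Take $\epsilon>0$ with $(1+\epsilon)^2\le4\pi C$ and $\|w\|=|w|+\epsilon|w_1|$, so that $|w|\le\|w\|\le(1+\epsilon)|w|$. This norm violates the parallelogram law: $\|e_1+e_2\|^2+\|e_1-e_2\|^2=2(\sqrt2+\epsilon)^2=4+4\sqrt2\,\epsilon+2\epsilon^2$, while $2\|e_1\|^2+2\|e_2\|^2=2(1+\epsilon)^2+2=4+4\epsilon+2\epsilon^2$. So it is not induced by an inner product. The space $X=(\mathbb R^2,\|\cdot\|)$ is proper and geodesic, and by Section 1 all its asymptotic cones are isometric to $X$.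

**Step 2 (Euclidean filling).** We show that a Lipschitz loop $c$ in $\mathbb R^2$ of Euclidean length $\ell$ has Euclidean Lipschitz filling area at most $\ell^2/4\pi$. If $\ell=0$ it is constant; let $\ell>0$. Write $c=\bar c\circ\theta$ with $\bar c$ of constant speed $\ell/2\pi$ and $\theta$ a Lipschitz monotone degree one map of $S^1$. Lift $\theta$ to $\mathbb R$ and interpolate linearly between $\theta$ and $\mathrm{id}$. Composing with $\bar c$ gives a Lipschitz homotopy from $c$ to $\bar c$ that factors through a Lipschitz map to $S^1$, so it has area $0$.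

Let $h$ be the harmonic extension of $\bar c=\sum_kc_ke^{ikt}$. Then
$$\operatorname{Area}_{eucl}(h)\le\frac12\int_D|\nabla h|^2=\pi\sum_k|k||c_k|^2\le\pi\sum_kk^2|c_k|^2=\frac12\int_0^{2\pi}|\bar c'|^2dt=\frac{\ell^2}{4\pi}.$$
For $\rho<1$ put $c_\rho=h(\rho\,\cdot)|_{S^1}$. It is a Poisson average of rotations of $\bar c$, so its Lipschitz constant is at most that of $\bar c$, and $\|\bar c-c_\rho\|_\infty\to0$ as $\rho\to1$. The linear homotopy from $\bar c$ to $c_\rho$ is Lipschitz, with derivatives at most $\ell/2\pi$ and $\|\bar c-c_\rho\|_\infty$ in the two directions, so its area is at most $\ell\,\|\bar c-c_\rho\|_\infty\to0$. The curve $c_\rho$ is filled by the smooth map $z\mapsto h(\rho z)$ on $\overline D$, of area at most $\ell^2/4\pi$. Gluing these along concentric annuli gives Lipschitz fillings of $c$ of area at most $\ell^2/4\pi+\ell\|\bar c-c_\rho\|_\infty$; let $\rho\to1$.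

**Step 3 (Dehn function of $X$).** We compare with the Euclidean plane. Since $|\cdot|\le\|\cdot\|$, the Euclidean length of $c$ is at most its length in $X$. By (1), $\mathbf J(\|A\cdot\|)=|\det A|\,\mathbf J(\|\cdot\|)\le(1+\epsilon)^2|\det A|$, so areas in $X$ are at most $(1+\epsilon)^2$ times Euclidean areas. Hence $\delta_X^{\operatorname{Lip}}(r)\le(1+\epsilon)^2r^2/4\pi\le Cr^2$ for all $r$.

**Step 4 (no conformal disc).** We show that $\Lambda(\Gamma,X)$ contains no conformal map, for any rectifiable Jordan curve $\Gamma\subset X$. Let $u\in\Lambda(\Gamma,X)$ with $\operatorname{ap\,md}u_z=\lambda(z)|\cdot|$ a.e. The components of $u$ lie in $W^{1,2}(D)$, by difference quotients as in Lemma 3(2). So by (F3) $\operatorname{ap\,md}u_z(w)=\|Du_zw\|$ a.e. If $\lambda(z)>0$ at such a point, $Du_z$ is invertible and $\|v\|=\lambda(z)|Du_z^{-1}v|$ is induced by an inner product, a contradiction. So $\lambda=0$ a.e. and $Du=0$ a.e. Then $u$ and its trace are constant, which is impossible for a trace parametrizing $\Gamma$.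

**Step 5 (optimality of $\sqrt2$).** We use the norm whose unit ball is a square. Let $X=\ell_\infty^2$. Since $|w|\le\sqrt2|w|_\infty$ and $\mathbf J(|\cdot|_\infty)=\frac\pi4$, Step 2 gives $\delta_X^{\operatorname{Lip}}(r)\le\frac\pi4\cdot\frac{(\sqrt2r)^2}{4\pi}=\frac{r^2}8$. The space $X$ is isometric to its asymptotic cones. Let $\Gamma\subset X$ be a rectifiable Jordan curve and $u\in\Lambda(\Gamma,X)$. As in Step 4, $\operatorname{ap\,md}u_z(w)=|Du_zw|_\infty$ a.e. Whenever $Du_z$ is invertible, $\{\operatorname{ap\,md}u_z\le1\}$ is a symmetric parallelogram. If a parallelogram contains $B(0,r)$, its two heights are at least $2r$, so its area is at least $4r^2$. If it lies in $\overline B(0,R)$, its diagonals are at most $2R$, so its area is at most $2R^2$. Hence $R\ge\sqrt2\,r$. With $1/r=\max_{|w|=1}\operatorname{ap\,md}u_z$ and $1/R=\min_{|w|=1}\operatorname{ap\,md}u_z$ we get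
$$\max_{|w|=1}\operatorname{ap\,md}u_z\ge\sqrt2\min_{|w|=1}\operatorname{ap\,md}u_z .$$
Theorem 1 shows $\Lambda(\Gamma,X)\ne\emptyset$. Let $u$ be a minimizer as in Theorem 2. Then $Du_z$ is invertible on a set of positive measure. Otherwise $\operatorname{ap\,md}u_z$ is a.e. not a norm, so by Theorem 2 $\operatorname{ap\,md}u=0$ a.e. and $u$ is constant, which is impossible. So $\sqrt2$ cannot be replaced by a smaller number. $\square$
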